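# Power decay for Fourier transforms of self-affine measures

## 1. Self-affine measures and the groups of their linear parts

Throughout, $d\ge 2$, $|\cdot|$ is the Euclidean norm, $\|\cdot\|$ the operator norm, and $e(s)=e^{-2\pi i s}$.

**Definition (self-affine set and measure).** Let $f_j(x)=A_jx+b_j$, $j\in\mathcal A$ ($\mathcal A$ finite), with $A_j\in\mathrm{GL}(d,\mathbb R)$, $\|A_j\|<1$, $b_j\in\mathbb R^d$. The self-affine set $F$ is the unique non-empty compact set with $F=\bigcup_j f_j(F)$. We always assume that $F$ is not a singleton. Given $0<p_j<1$ with $\sum_j p_j=1$, the self-affine measure $\mu$ is the unique Borel probability measure with $\mu=\sum_j p_j\,f_j\mu$, where $f_j\mu$ is the push-forward. Since all $p_j>0$, the support of $\mu$ satisfies the equation that defines $F$, so $\mathrm{supp}\,\mu=F$.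

*Example 1.* In $\mathbb R^2$ put $U=\begin{pmatrix}1&1\\0&1\end{pmatrix}$, $L=\begin{pmatrix}1&0\\1&1\end{pmatrix}$, $A_1=\frac1{10}U$, $A_2=\frac1{10}L$, $b_1=0$, $b_2=e_1$, $p_1=p_2=\frac12$. The Frobenius norms of $U,L$ are $\sqrt3<2$, so $\|A_j\|<\frac15$. The map $f_1$ fixes only $0$ and $f_2(0)=e_1\neq0$, so $F$ is not a singleton.

**Definition (Rajchman measure, power decay).** Let $\widehat\mu(\xi)=\int e(\langle\xi,x\rangle)\,d\mu(x)$. The measure $\mu$ is Rajchman if $\widehat\mu(\xi)\to0$ as $|\xi|\to\infty$. It has power decay if there are $C,\gamma>0$ with $|\widehat\mu(\xi)|\le C|\xi|^{-\gamma}$ for all $\xi\ne0$.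

*Examples, on the line.* For $f_0=x/2$, $f_1=x/2+\frac12$ with equal weights, $\mu$ is Lebesgue measure on $[0,1]$ and $|\widehat\mu(\xi)|=|\sin\pi\xi|/|\pi\xi|\le 1/(\pi|\xi|)$: power decay. For $f_0=x/3$, $f_1=x/3+\frac23$ with equal weights (the Cantor measure), $\widehat\mu(\xi)=\frac12(1+e(2\xi/3))\widehat\mu(\xi/3)$. The first factor is $1$ at $\xi=3^N$, $N\ge1$, so $\widehat\mu(3^N)=\widehat\mu(1)$. Moreover $|\widehat\mu(1)|=\prod_{k\ge1}|\cos(2\pi/3^k)|\neq0$, since no factor vanishes and the factors tend to $1$ geometrically fast. So the Cantor measure is not Rajchman.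

Let $\Gamma$ be the subgroup of $\mathrm{GL}(d,\mathbb R)$ generated by the $A_j$.

**Definition (total irreducibility).** $\Gamma$ is totally irreducible if no finite union of proper nonzero linear subspaces of $\mathbb R^d$ is $\Gamma$-invariant; equivalently, every finite-index subgroup of $\Gamma$ acts irreducibly.

The equivalence is short. If a finite union is invariant, drop subspaces contained in others. A subspace contained in a finite union of subspaces lies in one of them, so $\Gamma$ permutes the remaining ones, and the stabilizer of one of them is a reducible subgroup of finite index. Conversely, if a finite-index subgroup preserves $W$, then the orbit $\Gamma W$ is finite and its union is invariant.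

*Example 1, continued.* Suppose $\Gamma$ permutes a finite set of lines. Some power of $A_1$ fixes each of them, but $U^k$ ($k\ge1$) fixes only $\mathbb Re_1$. Likewise some power of $A_2$ fixes each of them, but $L^k$ fixes only $\mathbb Re_2$. So there are no such lines and $\Gamma$ is totally irreducible. By contrast, a group generated by diagonal and permutation matrices preserves the union of the coordinate axes, so it is never totally irreducible.

**Definition (proximality).** $\Gamma$ is proximal if it contains an element with a unique eigenvalue of maximal modulus, and this eigenvalue has algebraic multiplicity one.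

*Example 1, continued.* $A_1A_2=\frac1{100}\begin{pmatrix}2&1\\1&1\end{pmatrix}$ has the eigenvalues $\frac{3\pm\sqrt5}{200}$, so $\Gamma$ is proximal.

**Definition (non-compactness in $\mathrm{PGL}$).** $\mathrm{PGL}(d,\mathbb R)$ is $\mathrm{GL}(d,\mathbb R)$ modulo nonzero scalars. The image of $\Gamma$ is relatively compact exactly when $\{g/\|g\|:g\in\Gamma\}$ is relatively compact in $\mathrm{GL}(d,\mathbb R)$, that is, when $\|g\|\,\|g^{-1}\|$ is bounded on $\Gamma$.

*Examples.* A group of scalar multiples of rotations has relatively compact image. In Example 1 the image is not relatively compact, since $U^n/\|U^n\|$ tends to the rank-one matrix $E_{12}$.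

*Example 2.* Identify $\mathbb R^4=\mathbb C^2$, let $\theta/\pi$ be irrational, and take $A_1=\frac1{10}e^{i\theta}U$, $A_2=\frac1{10}L$, acting $\mathbb C$-linearly, with $b_1=0$, $b_2=e_1$. As $A_2^n/\|A_2^n\|$ tends to a singular matrix, the image of $\Gamma$ is not relatively compact. *$\Gamma$ is totally irreducible:* let a finite-index subgroup preserve the real subspace $W$; it contains $A_1^k,A_2^k$ for some $k\ge1$. The scalar $10^{-k}e^{ik\theta}$ is the semisimple part of $A_1^k$, hence a real polynomial in $A_1^k$ (Jordan–Chevalley), so it preserves $W$. The powers of $e^{ik\theta}$ are dense in the circle, so $iW=W$, and $W$ is a complex subspace. It is invariant under $U^k$ and $L^k$, whose only invariant complex lines are $\mathbb Ce_1$ and $\mathbb Ce_2$, respectively. So $W$ is trivial. *$\Gamma$ is not proximal:* as a real operator, a $\mathbb C$-linear map has the eigenvalues $z,\bar z$ for each complex eigenvalue $z$, so the maximal modulus is attained by a non-real pair or by a real eigenvalue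 of multiplicity at least two.

## 2. Power decay under total irreducibility and non-compactness

Two results frame the question; both are in Li and Sahlsten, *Fourier transform of self-affine measures*, arXiv:1903.09601 (2019). Theorem A there: if $\Gamma$ is proximal and totally irreducible, then $\mu$ is Rajchman. Theorem B: if moreover the Zariski closure of $\Gamma$ is an $\mathbb R$-split algebraic group that is connected in the Zariski topology, then $\widehat\mu$ has power decay. For $d=2,3$, total irreducibility together with non-compactness of the image of $\Gamma$ in $\mathrm{PGL}(d,\mathbb R)$ already suffices for power decay. Their conjecture is that power decay holds under the hypothesis of Theorem A alone. Is it true? It is, and proximality can be weakened to non-compactness in every dimension.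

**Theorem 1.** Let $d\ge2$ and let $f_j,p_j,F,\mu,\Gamma$ be as in Section 1, $F$ not a singleton. Suppose $\Gamma$ is totally irreducible and its image in $\mathrm{PGL}(d,\mathbb R)$ is not relatively compact. Then $\widehat\mu$ has power decay.

**Corollary 2 (the conjecture).** If $\Gamma$ is proximal and totally irreducible, then $\widehat\mu$ has power decay.

*Proof of Corollary 2 from Theorem 1.* Let $g\in\Gamma$ have a unique eigenvalue $z$ of maximal modulus, simple. It is real, since $\bar z$ is an eigenvalue of the same modulus. By the Jordan form, $(g/z)^n$ tends to the spectral projection for $z$, so every limit point of $g^n/\|g^n\|$ has rank one. If the image of $\Gamma$ in $\mathrm{PGL}(d,\mathbb R)$ were relatively compact, there would be scalars $t_k$ and $n_k\to\infty$ with $t_kg^{n_k}\to h$ invertible. Then $h/\|h\|$ or $-h/\|h\|$, of rank $d\ge2$, would be a limit point of $g^n/\|g^n\|$, a contradiction. $\square$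

Example 1 is covered by Corollary 2. Example 2 is covered by Theorem 1, although it is not proximal.

## 3. Two measures that are not Rajchman

The simplest cases to compute by hand are those where $\widehat\mu$ has an exact recursion along a sequence of frequencies. They show that neither hypothesis can be dropped.

**Example 3 (irreducible and proximal do not suffice, any $d\ge2$).** Let $A_1=\mathrm{diag}(10^{-1},\dots,10^{-d})$ and $A_2=A_1Q$ with $Q$ the matrix of a cyclic permutation of the basis, $f_1(x)=A_1x$, $f_2(x)=A_2x+e_1$, and $p_1,p_2$ arbitrary. $F$ is not a singleton, since $f_1$ fixes only $0$ and $f_2(0)\neq0$. $A_1$ makes $\Gamma$ proximal. $\Gamma$ contains $Q=A_1^{-1}A_2$; the $A_1$-invariant subspaces are the coordinate subspaces, and $Q$ permutes the coordinates transitively, so $\Gamma$ is irreducible. But $\Gamma$ preserves the union of the coordinate axes.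

If $x\in F$ has maximal sup-norm, then $\|x\|_\infty\le\frac1{10}\|x\|_\infty+1$; so $\|\cdot\|_\infty\le\frac{10}9$ on $F$. Hence, for $k\ge1$, $\mathrm{Re}\,\widehat\mu(10^{-k}e_i)=\int\cos(2\pi10^{-k}x_i)\,d\mu\ge\cos\frac{2\pi}9>0$. Now let $N\ge0$. The phases $e(\langle10^Ne_i,b_j\rangle)$ equal $1$ because $b_j\in\mathbb Z^d$, and $A_j^T10^Ne_i=10^{N-i}e_{i'}$ for some $i'$, with $1\le i\le d$. So $\widehat\mu(10^Ne_i)=\sum_jp_j\widehat\mu(A_j^T10^Ne_i)$, and induction on $N$ gives $\mathrm{Re}\,\widehat\mu(10^Ne_i)\ge\cos\frac{2\pi}9$ for all $N\ge0$ and all $i$. So $\mu$ is not Rajchman.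

**Example 4 (non-compactness cannot be dropped, $d=2$).** On $\mathbb C=\mathbb R^2$ let $\beta=2+i$, $f_0(z)=\beta^{-1}z$, $f_1(z)=\beta^{-1}z+1$, $p_0\neq\frac12$. Here $\Gamma=\langle\beta^{-1}\rangle$, and its image in $\mathrm{PGL}(2,\mathbb R)$ consists of classes of rotations, so it is relatively compact. $F$ is not a singleton because $f_0(0)=0\ne f_1(0)$. The number $\beta/\bar\beta=\frac{3+4i}5$ has minimal polynomial $x^2-\frac65x+1$; it is not an algebraic integer, hence not a root of unity. So no $\beta^k$, $k\ne0$, is real. If $\Gamma$ permuted a finite set of lines, some $\beta^k$ with $k\neq0$ would fix a line and hence be real. So $\Gamma$ is totally irreducible.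

Define $\xi_N$ by $\langle\xi_N,z\rangle=\mathrm{Re}(\beta^Nz)$. For $N\ge1$ and $b\in\{0,1\}$, $\beta^Nb\in\mathbb Z[i]$, so $\mathrm{Re}(\beta^N(\beta^{-1}z+b))\in\mathrm{Re}(\beta^{N-1}z)+\mathbb Z$, and therefore $\widehat\mu(\xi_N)=\widehat\mu(\xi_{N-1})=\dots=\widehat\mu(\xi_0)$. As $\mu$ is the law of $\sum_{n\ge0}\beta^{-n}a_n$ with independent $a_n\in\{0,1\}$, $P(a_n=1)=p_1$, we get $\widehat\mu(\xi_0)=\prod_{n\ge0}(p_0+p_1e(\mathrm{Re}\,\beta^{-n}))$. The $n$-th factor differs from $1$ by at most $2\pi|\beta|^{-n}$, so the product converges absolutely, and each factor has modulus at least $|p_0-p_1|>0$; so $\widehat\mu(\xi_0)\ne0$. Since $|\xi_N|=5^{N/2}\to\infty$, $\mu$ is not Rajchman.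

## 4. Landing probabilities and sparse frequencies

For a word $w=w_1\cdots w_n$ put $f_w=f_{w_1}\cdots f_{w_n}$, so $f_w(x)=A_wx+b_w$ with $A_w=A_{w_1}\cdots A_{w_n}$ and $b_{wv}=b_w+A_wb_v$. Let $p_w=p_{w_1}\cdots p_{w_n}$. Iterating the definition of $\mu$ gives $\mu=\sum_{|w|=n}p_wf_w\mu$. Hence, for a random word $w$ of length $n$ with i.i.d. $p$-distributed letters, $\widehat\mu(\xi)=\mathbb E[e(\langle\xi,b_w\rangle)\widehat\mu(A_w^T\xi)]$, and
$$|\widehat\mu(\xi)|\le\mathbb E\,|\widehat\mu(A_w^T\xi)|.\tag{1}$$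
Put $B_j=A_j^T$, let $g_1,g_2,\dots$ be i.i.d. with law $\sum_jp_j\delta_{B_j}$ and $g^{(n)}=g_n\cdots g_1$. If $g_i=A_{w_i}^T$, then $A_w^T=g^{(n)}$: the frequency performs a random walk by left multiplication. On $\mathbb P=\mathbb P(\mathbb R^d)$ use $d([x],[y])=|x\wedge y|/(|x||y|)$, the sine of the angle.

Theorem 1 follows from two statements, one about the walk and one about $\widehat\mu$. Both are under the hypotheses of Theorem 1.

**Proposition 3 (directions do not concentrate).** There are $\Lambda,C_3,c_3>0$ with $P\big(d([g^{(n)}x],Y)\le e^{-\Lambda n}\big)\le C_3e^{-c_3n}$ for all $n\ge1$, $x\ne0$, $Y\in\mathbb P$.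

**Proposition 4 (large coefficients are sparse).** For every $\varepsilon\in(0,1)$ there are $\delta>0$ and $C$ such that for all $T\ge1$ the set $E_T=\{|\xi|\le T,\ |\widehat\mu(\xi)|\ge T^{-\delta}\}$ is covered by $CT^\varepsilon$ balls of radius $1$.

*Proof of Theorem 1 from Propositions 3 and 4.* The purpose is to choose $n$ so that $A_w^T\xi$ is still long and lands in a given unit ball with probability at most a power of $T$; $\varepsilon$ is then chosen smaller than this power. Let $\alpha_*\in(0,1)$ be the smallest of all singular values of the $A_j$. Choose $c_4>0$ with $c_4\Lambda\le\frac14$ and $c_4\log(1/\alpha_*)\le\frac14$. Let $\varepsilon=\min(\frac12,\frac{c_3c_4}2)$, and take $\delta$ from Proposition 4. Let $|\xi|=T$ be large and $n=\lfloor c_4\log T\rfloor\ge1$. Then $T^{3/4}\le\alpha_*^nT\le|A_w^T\xi|\le T$.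

If $A_w^T\xi\in B(\eta,1)$, then $\eta\neq0$ and
$$d([A_w^T\xi],[\eta])=\frac{\mathrm{dist}(A_w^T\xi,\mathbb R\eta)}{|A_w^T\xi|}\le T^{-3/4}\le T^{-1/4}\le e^{-\Lambda n}.$$
So Proposition 3 gives $P(A_w^T\xi\in B(\eta,1))\le C_3e^{-c_3n}\le CT^{-c_3c_4}$ for every $\eta$. By (1) and Proposition 4,
$$|\widehat\mu(\xi)|\le T^{-\delta}+P(A_w^T\xi\in E_T)\le T^{-\delta}+CT^{\varepsilon}T^{-c_3c_4}\le C'T^{-\min(\delta,\,c_3c_4/2)}.$$
For bounded $|\xi|$ use $|\widehat\mu|\le1$. $\square$

## 5. The $L^2$ count of large coefficients, and the two places where it stops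

The natural way to count $E_T$ is through $L^2$. If $\mu(B(x,\rho))\le C\rho^s$ for all $x,\rho$, then, inserting a Gaussian weight and using Fubini,
$$\int_{|\xi|\le T}|\widehat\mu|^2\,d\xi\le e^{\pi}T^d\iint e^{-\pi T^2|x-y|^2}d\mu(x)d\mu(y)\le CT^{d-s}.$$
As $\widehat\mu$ is Lipschitz, $|\widehat\mu|\ge\frac12T^{-\delta}$ on a ball of radius comparable to $T^{-\delta}$ around each point of $E_T$, so $E_T$ is covered by $CT^{d-s+(d+2)\delta}$ unit balls.

**First stop.** This exponent is compared with the landing exponent, and in Example 1 it loses. $F$ is covered by $2^n$ sets $f_w(F)$ of diameter at most $5^{-n}\mathrm{diam}\,F$, so $1\le2^nC(5^{-n}\mathrm{diam}\,F)^s$ for all $n$, which forces $s\le s_0:=\log2/\log5<\frac12$. On the other side, each word has probability $2^{-n}$, and $|A_w^T\xi|\ge1$ with $|\xi|=T$ forces $5^n\le T$. So, as long as some $A_w^T\xi$ has norm at least $1$, some point is hit with probability at least $2^{-n}\ge T^{-s_0}$. The product of the two bounds is at best $T^{2-s-s_0}\ge T$,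 which is useless.

The way past it is to use $L^{2m}$. The function $|\widehat\mu|^{2m}$ is the Fourier transform of the law of $\sum_{i\le m}(X_i-X_i')$ with all $X_i,X_i'$ independent of law $\mu$. The threshold $T^{-\delta}$ then costs $T^{2m\delta}$, and $\delta$ may be chosen after $m$. So we may use a huge $m$, as long as it does not depend on $T$. We want the $m$-fold sum to have nearly full dimension. Look at it scale by scale, with ratio $q=m^{-1/2}$: at scale $q^k$, the sum of $m$ independent centered steps of size $q^k$ spreads over a region of size $\sqrt m\,q^k=q^{k-1}$, and hits a given ball of radius $q^k$ with probability about $m^{-\dim/2}=q^{\dim}$. This is the full-dimensional rate, up to a constant $\Upsilon$ per scale, and a constant per scale costs only the exponent $\log\Upsilon/\log(1/q)$, which tends to $0$ as $m\to\infty$. This is a multiscale Littlewood–Offord argument.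

**Second stop.** The constant $\Upsilon$ needs the steps $q^{-k}A_wb_v$ to have covariance bounded below in every direction. In $\mathbb R^d$ this fails: in some direction the variance is at most a constant times $(\alpha_d(A_w)/\alpha_1(A_w))^2$, with $\alpha_1\ge\dots\ge\alpha_d$ the singular values, and we shall see that this ratio tends to $0$ along almost every random word. The scale-by-scale argument therefore works only after projecting to subspaces on which all $A_w^T$ are conformal up to a bounded factor. Such subspaces exist, of a certain dimension $r<d$ (Section 6). To return to $\mathbb R^d$, we replace $\xi$ by $A_u^T\xi$, which squeezes balls close to $r$-dimensional planes of this type, and use $d$ independent words $u_1,\dots,u_d$, which together still separate points of $\mathbb R^d$ (Section 11).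

## 6. The minimal rank and the near-conformal subspaces

For a matrix $M$ let $\alpha_1(M)\ge\dots\ge\alpha_d(M)$ be its singular values. As before, $\alpha_*=\min_j\alpha_d(A_j)$. Let $P_U$ be the orthogonal projection onto $U$.

Let $S$ be the semigroup generated by the $B_j$. It generates the group $\Gamma^T$, which is totally irreducible: if $\Gamma^T$ permuted a finite set of proper nonzero subspaces, then $\Gamma$ would permute their orthogonal complements. We often use this remark: if $\mathcal U$ is a non-empty finite set of proper nonzero subspaces with $A_j^{-1}\mathcal U\subset\mathcal U$ for all $j$, then each $A_j$ permutes $\mathcal U$ (an injective self-map of a finite set is bijective), so $\bigcup\mathcal U$ is $\Gamma$-invariant, contradicting total irreducibility.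

**Definition (minimal rank).** Let $\mathcal C=\overline{\mathbb RS}$, a closed set of matrices that is closed under products and scalars, and let $r\ge1$ be the minimal rank of a nonzero element of $\mathcal C$.

*Examples.* In Example 1, $B_1^n/\|B_1^n\|\to E_{21}$, so $r=1$. In Example 2, all elements of $\mathcal C$ are $\mathbb C$-linear, so nonzero ones have even real rank, and $B_2^n/\|B_2^n\|\to E_{12}$ has real rank $2$; so $r=2$ and $d=4$.

**Step 1: $r<d$.** This is where non-compactness enters. If $r=d$, the norm-one elements of $\mathcal C$ form a compact subset of $\mathrm{GL}(d,\mathbb R)$, so the image of $S$ in $\mathrm{PGL}(d,\mathbb R)$ has compact closure $\overline S$, a compact subsemigroup. It is a group: for $x\in\overline S$ choose $n_k$ with $n_{k+1}\ge n_k+2$ and $x^{n_k}$ convergent; then $x^{n_{k+1}-n_k-1}\to x^{-1}$, so $x^{-1}\in\overline S$. Hence $\overline S$ contains the image of $\Gamma^T$, and the image of $\Gamma$ is relatively compact, a contradiction.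

**Step 2: a uniform bound on singular values.** On the compact set $\{M\in\mathcal C:\|M\|=1\}$ the continuous function $\alpha_r$ is positive. So there is $c_*\in(0,1]$ with
$$\alpha_r(M)\ge c_*\alpha_1(M)\qquad(M\in\mathcal C).\tag{2}$$

**Step 3: near-conformal subspaces.** Let $\mathcal L=\{\mathrm{Im}\,\pi:\pi\in\mathcal C,\ \mathrm{rank}\,\pi=r\}$. As $g\pi\in\mathcal C$, we have $g\mathcal L\subset\mathcal L$ for $g\in S$. With $c_1=c_*^2\le1$,
$$|ge|\ge c_1\|g|_\Theta\|\qquad(\Theta\in\mathcal L,\ g\in S,\ e\in\Theta,\ |e|=1).\tag{3}$$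
Indeed, let $\Theta=\mathrm{Im}\,\pi$, $\|\pi\|=1$. Each unit $e\in\Theta$ is $\pi x$ with $x\perp\ker\pi=\ker g\pi$, and $1\le|x|\le1/c_*$ since $c_*|x|\le\alpha_r(\pi)|x|\le|\pi x|=1\le|x|$. As $g\pi\in\mathcal C$ has rank $r$, (2) gives
$$c_*\|g\pi\|\le\alpha_r(g\pi)|x|\le|ge|\le\|g\pi\|/c_*.$$
The upper bound for all unit vectors of $\Theta$ gives $\|g|_\Theta\|\le\|g\pi\|/c_*$, and the lower bound then gives (3). The estimate (3) also holds for $g=1$. In Example 1, (3) is trivial, as $\Theta$ is a line. In Example 2, the elements of $\mathcal L$ are complex lines, on which $\mathbb C$-linear maps are similarities.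

**Definition (top singular subspace).** $\Theta(M)$ is the span of the top $r$ right singular vectors of $M$ (a fixed arbitrary choice if $\alpha_r(M)=\alpha_{r+1}(M)$), and $\Theta'(M)=\Theta(M^T)$. If $\alpha_r(M)>\alpha_{r+1}(M)$, both are unique, $M\Theta(M)=\Theta'(M)$ and $M\Theta(M)^\perp\subset\Theta'(M)^\perp$. *Example:* for $r=1$ and $M=\begin{pmatrix}0&1\\3&0\end{pmatrix}$, $\Theta(M)=\mathbb Re_1$ and $\Theta'(M)=\mathbb Re_2$.

In every case $|Mx|\ge\alpha_r(M)|P_{\Theta(M)}x|$ and $|M(x-P_{\Theta(M)}x)|\le\alpha_{r+1}(M)|x|$.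

The assumptions on $\Gamma$, and $r$ and $c_*$, do not change if all $A_j$ are replaced by $A_j^T$. We call this the *transposed system*; it replaces $S,\mathcal C$ by $S^T,\mathcal C^T$.

## 7. The limit subspace of a random product

**Lemma 5.** There is a random $r$-dimensional subspace $Z$ such that (i) a.s. $\alpha_{r+1}(g^{(n)})/\alpha_1(g^{(n)})\to0$ and $P_{\Theta(g^{(n)})}\to P_Z$. For every $x\ne0$: (ii) $P(x\perp Z)=0$; (iii) $P(x\in Z)=0$; (iv) a.s. $\liminf_n|g^{(n)}x|/\|g^{(n)}\|>0$. The same holds for the transposed system.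

*Proof.* Only the assumptions on $\Gamma$ are used, so the last sentence needs no separate proof. Let $h_i=g_i^T$, i.i.d. with law $\sum p_j\delta_{A_j}$, and $R_n=h_1\cdots h_n=(g^{(n)})^T$. By compactness there is a probability measure $\nu$ on $\mathbb P$ with $\nu=\sum_jp_jA_j\nu$.

**Step 1: $\nu$ gives no mass to proper subspaces.** We need this to push $\nu$ forward by singular matrices. Otherwise let $k\in[1,d)$ be minimal with $\nu(\mathbb P(W))>0$ for some $k$-dimensional $W$. Distinct $k$-dimensional subspaces meet in a $\nu$-null set, so their masses sum to at most $1$; hence the maximum of $\nu(\mathbb P(W))$ over $k$-dimensional $W$ is attained, exactly on a finite set $\mathcal U$. From $\nu(\mathbb P(W))=\sum_jp_j\nu(\mathbb P(A_j^{-1}W))$ we get $A_j^{-1}\mathcal U\subset\mathcal U$, contradicting total irreducibility.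

**Step 2: limit measures.** We show that a.s. $R_ng\nu$ converges weakly, to a limit that is the same for all $g\in S^T\cup\{1\}$. For real $f\in C(\mathbb P)$ put $\varphi_f(g)=\int f(gx)\,d\nu(x)$. By stationarity $\mathbb E[\varphi_f(R_nh_{n+1})|h_1,\dots,h_n]=\varphi_f(R_n)$, so $\varphi_f(R_n)$ is a bounded martingale and converges a.s. Using a countable dense set of $f$, a.s. $R_n\nu\to\nu_\omega$ weakly, and $\mathbb E\nu_\omega=\nu$. For each $k$, orthogonality of martingale increments and telescoping give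
$$\sum_n\mathbb E|\varphi_f(R_{n+k})-\varphi_f(R_n)|^2=\sum_n\big(\mathbb E\varphi_f(R_{n+k})^2-\mathbb E\varphi_f(R_n)^2\big)\le k\|f\|_\infty^2 .$$
The $n$-th term on the left is $\sum_{|v|=k}p_v\mathbb E|\varphi_f(R_nA_v)-\varphi_f(R_n)|^2$. So for each $v$, a.s. $\varphi_f(R_nA_v)-\varphi_f(R_n)\to0$. As $S^T$ is countable, a.s. $R_ng\nu\to\nu_\omega$ for every $g\in S^T$.

**Step 3: limit points have rank $r$ and a common image.** Fix a realization as in Step 2 and let $M$ be a limit point of $R_n/\|R_n\|$; thus $0\neq M\in\mathcal C^T$. For $g\in S^T\cup\{1\}$ and $x\notin\ker Mg$, $[R_ngx]\to[Mgx]$ along the subsequence, and $\nu$ does not charge $\ker Mg$; so by dominated convergence $(Mg)\nu=\nu_\omega$.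

Pick $\pi\in\mathcal C^T$ of rank $r$. There is $g\in S^T$ with $Mg\pi\ne0$: otherwise the span of $S^T\mathrm{Im}\,\pi$ would be a nonzero $\Gamma$-invariant subspace of $\ker M\neq\mathbb R^d$. Let $t_kg_k\to\pi$ with $g_k\in S^T$, $t_k\in\mathbb R$. For $x\notin\ker Mg\pi$, $[Mgg_kx]\to[Mg\pi x]$. Hence $\nu_\omega=(Mgg_k)\nu\to(Mg\pi)\nu$, so $\nu_\omega=(Mg\pi)\nu$ is carried by $\mathbb P(\mathrm{Im}\,Mg\pi)$, and $\dim\mathrm{Im}\,Mg\pi\le r$.

If $\nu_\omega=M\nu$ is carried by $\mathbb P(W)$, then $\nu$ is carried by $\mathbb P(M^{-1}W)$, so $M^{-1}W=\mathbb R^d$ by Step 1 and $\mathrm{Im}\,M\subset W$. With $W=\mathrm{Im}\,Mg\pi$ we get $\mathrm{rank}\,M\le r$, so $\mathrm{rank}\,M=r$ by minimality of $r$. Moreover $Z:=\mathrm{Im}\,M$ is the smallest subspace carrying $\nu_\omega$, so it does not depend on the limit point.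

**Step 4: (i).** As all limit points of $R_n/\|R_n\|$ have rank $r$, compactness gives $\alpha_{r+1}(R_n)/\alpha_1(R_n)\to0$. All limit points of $R_nR_n^T/\|R_n\|^2$ are of the form $MM^T$, with image $Z$, $r$-th eigenvalue at least $c_*^2$ by (2), and further eigenvalues $0$. By continuity of spectral projections across a spectral gap, the projection onto $\Theta'(R_n)=\Theta(g^{(n)})$ tends to $P_Z$. In particular $Z$ is measurable.

**Step 5: (ii).** If $x\perp Z$, then $\nu_\omega(\mathbb P(x^\perp))=1$. So $P(x\perp Z)\le\mathbb E\nu_\omega(\mathbb P(x^\perp))=\nu(\mathbb P(x^\perp))=0$.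

**Step 6: (iii).** The point is that $Z$ is stationary. From $R_n=h_1(h_2\cdots h_n)$, comparing limit points along a common subsequence, $Z(h_1,h_2,\dots)=h_1Z(h_2,h_3,\dots)$ a.s. Let $k\le r$ be the maximal dimension of a subspace $W$ with $P(W\subset Z)>0$ and suppose $k\ge1$. For distinct $k$-dimensional $W,W'$, $P(W,W'\subset Z)\le P(W+W'\subset Z)=0$. So $\sum_WP(W\subset Z)\le1$ over $k$-dimensional $W$, and the maximum of $P(W\subset Z)$ is attained exactly on a finite set $\mathcal U$. From $P(W\subset Z)=\sum_jp_jP(A_j^{-1}W\subset Z)$ we get $A_j^{-1}\mathcal U\subset\mathcal U$. As $1\le k\le r<d$, this contradicts total irreducibility. Hence $k=0$.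

**Step 7: (iv).** By (2), $|g^{(n)}x|\ge\alpha_r(g^{(n)})|P_{\Theta(g^{(n)})}x|\ge c_*\|g^{(n)}\|\,|P_{\Theta(g^{(n)})}x|$, and $P_{\Theta(g^{(n)})}x\to P_Zx\ne0$ a.s. by (i) and (ii). $\square$

## 8. Cocycles and exponential estimates

The next lemma turns almost sure statements such as Lemma 5(iv) into exponential probability bounds that are uniform in the starting point.

**Lemma 6.** Let the $B_j$ act by homeomorphisms on a compact metric space $X$, let $\sigma_j\in C(X)$ be real, and put $\sigma_n(x)=\sum_{i=1}^n\sigma_{j_i}(g^{(i-1)}x)$, where $g_i=B_{j_i}$. Call a probability $\eta$ on $X$ *stationary* if $\eta=\sum p_jB_j\eta$, and put $\phi=\sum_jp_j\sigma_j$.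

(a) If $\int\phi\,d\eta\le\beta$ for all stationary $\eta$, then for each $\varepsilon>0$ there are $C,c>0$ with $\sup_xP(\sigma_n(x)\ge(\beta+\varepsilon)n)\le Ce^{-cn}$.

(b) If for every $x$ a.s. $\sup_n\sigma_n(x)<\infty$, then $\int\phi\,d\eta\le0$ for all stationary $\eta$. If for every $x$ a.s. $\sigma_n(x)\to-\infty$, then $\max_\eta\int\phi\,d\eta<0$.

*Example.* On $X=\mathbb P$ with $\sigma_j([x])=\log(|B_jx|/|x|)$, the sum telescopes to $\sigma_n([x])=\log(|g^{(n)}x|/|x|)$.

*Proof of (a).* **Step 1: a fixed $N$ with good mean.** There is $N$ with $\sup_x\mathbb E\sigma_N(x)\le(\beta+\frac\varepsilon2)N$. Otherwise for every $N$ some $x_N$ violates this. As $\mathbb E\sigma_N(x)=\sum_{k<N}\mathbb E\phi(g^{(k)}x)$, the measures $\eta_N=\frac1N\sum_{k<N}\mathrm{law}(g^{(k)}x_N)$ satisfy $\int\phi\,d\eta_N>\beta+\frac\varepsilon2$. Since $\sum p_jB_j\eta_N$ differs from $\eta_N$ by at most $2/N$ in total variation, a weak limit point is stationary with $\int\phi\ge\beta+\frac\varepsilon2$, a contradiction.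

**Step 2: concentration.** By the Markov property $W_k=\sigma_{kN}(x)-k(\beta+\frac\varepsilon2)N$ is a supermartingale with increments bounded by some $H$ independent of $x$, so Azuma's inequality gives $P(W_k\ge t)\le e^{-t^2/(2kH^2)}$ for $t>0$. If $n=kN+s$, $0\le s<N$, then $\sigma_n(x)\ge(\beta+\varepsilon)n$ implies $W_k\ge\frac\varepsilon2kN-C'$ with $C'$ independent of $n,x$. For $n$ large this is at least $\frac\varepsilon4kN$, and the claim follows; small $n$ are absorbed in $C$.

*Proof of (b).* We write the increment of $\sigma_n$ as a coboundary minus a nonnegative term. Let $\theta$ be the shift. The map $T(\omega,x)=(\theta\omega,g_1x)$ preserves $\mathbb P\otimes\eta$ (here $\mathbb P$ is the law of the letters). Let $Y=\sigma_{j_1}(x)$, bounded; $S_n=\sum_{i<n}Y\circ T^i=\sigma_n(x)$; and $f=\sup_{n\ge0}S_n\in[0,\infty)$ a.s., by Fubini. As $S_{n+1}=Y+S_n\circ T$, we have $f=\max(0,Y+f\circ T)$, so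
$$f-f\circ T=Y+D,\qquad D=(-Y-f\circ T)^+\ge0.$$
Let $f_K=\min(f,K)$. Then $f_K-f_K\circ T\ge-\|Y\|_\infty$: if $f\ge K$ it is $\ge0$, and otherwise $f_K=f\ge f\circ T-\|Y\|_\infty$. It has integral $0$ and tends to $Y+D$ as $K\to\infty$. By Fatou $\mathbb E(Y+D)\le0$, that is, $\int\phi\,d\eta=\mathbb EY\le-\mathbb ED\le0$.

Now let $S_n\to-\infty$ a.s. If $\mathbb ED=0$, then $D\circ T^i=0$ a.s. for all $i$, so $S_n=f-f\circ T^n$ and $f\circ T^n\to\infty$ a.s. This is impossible, since $f\circ T^n$ has the law of the finite variable $f$. So $\mathbb ED>0$ and $\int\phi\,d\eta<0$. The set of stationary measures is nonempty and weakly compact, so the maximum exists and is negative. $\square$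

**Lemma 7.** There are $\lambda<0$ and $c_0>0$ such that for every $\varepsilon_1>0$ there are $C,c>0$ with, for all $n$ and all unit $x$,
$$P\big(\big|\log|g^{(n)}x|-\lambda n\big|>\varepsilon_1n\big)\le Ce^{-cn},\qquad P\big(\big|\log\|g^{(n)}\|-\lambda n\big|>\varepsilon_1n\big)\le Ce^{-cn},$$
$$P\big(\alpha_{r+1}(g^{(n)})>e^{-c_0n}\|g^{(n)}\|\big)\le Ce^{-cn}.$$

*Proof.* **Step 1: one growth rate for all directions.** On $\mathbb P\times\mathbb P$ take $\sigma_j(x,y)=\log\frac{|B_jx|}{|x|}-\log\frac{|B_jy|}{|y|}$. Then $\sigma_n(x,y)\le\log(\|g^{(n)}\||y|/|g^{(n)}y|)$ is a.s. bounded above in $n$ by Lemma 5(iv). By Lemma 6(b) all stationary averages are $\le0$; by the symmetry $x\leftrightarrow y$ they vanish. Given stationary $\eta_1,\eta_2$ on $\mathbb P$, any weak limit of the Cesàro averages of the evolution of $\eta_1\otimes\eta_2$ is stationary on $\mathbb P\times\mathbb P$ with marginals $\eta_1,\eta_2$. So all stationary measures on $\mathbb P$ give $\sum_jp_j\log(|B_jx|/|x|)$ the same average $\lambda$,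 and $\lambda<0$ since $\|B_j\|<1$. Lemma 6(a), applied to $\pm\log(|B_jx|/|x|)$, gives the first estimate. The second follows from $|g^{(n)}e_1|\le\|g^{(n)}\|\le\sqrt d\max_i|g^{(n)}e_i|$, with $\sqrt d$ absorbed for $n$ large.

**Step 2: the singular value gap.** On $\mathbb P\times\mathbb P(\wedge^{r+1}\mathbb R^d)$ (recall $r+1\le d$) take $\sigma_j(x,\omega)=\log\frac{|\wedge^{r+1}B_j\omega|}{|\omega|}-(r+1)\log\frac{|B_jx|}{|x|}$. With $|x|=1$ and singular values of $g^{(n)}$,
$$\sigma_n\le\log\frac{\alpha_1^r\alpha_{r+1}}{|g^{(n)}x|^{r+1}}=\log\frac{\alpha_{r+1}}{\alpha_1}+(r+1)\log\frac{\|g^{(n)}\|}{|g^{(n)}x|}\to-\infty\quad\text{a.s.}$$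
by Lemma 5(i),(iv). So the maximal stationary average $\beta$ is negative. Apply Lemma 6(a) with $\varepsilon=|\beta|/2$, $x=e_1$, and $\omega$ running through the standard basis vectors $e_I$ of $\wedge^{r+1}\mathbb R^d$: off an event of probability $\le Ce^{-cn}$, $\|\wedge^{r+1}g^{(n)}\|\le C'e^{\beta n/2}\|g^{(n)}\|^{r+1}$. By (2), $\|\wedge^{r+1}g^{(n)}\|=\alpha_1\cdots\alpha_{r+1}\ge c_*^r\|g^{(n)}\|^r\alpha_{r+1}$. So the third claim holds with $c_0=|\beta|/4$ for $n$ large, and small $n$ are absorbed in $C$. $\square$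

## 9. Proof of Proposition 3: directions do not concentrate

**Step 1: one block.** We fix a block length at which non-concentration holds with a small constant. Let $\tau=\frac1{32}$. There is $\rho\in(0,1)$ with
$$P(|P_Zx|\le2\rho)\le\tfrac\tau2,\qquad P(\mathrm{dist}(x,Z^*)\le2\rho)\le\tfrac\tau2\qquad\text{for all unit }x,$$
where $Z^*$ is the random subspace of Lemma 5 for the transposed system. Indeed, if the first fails for $x_k\to x$, $\rho_k\to0$, then $P(|P_Zx|\le2\rho_k+|x-x_k|)>\frac\tau2$ for all $k$, so $P(P_Zx=0)\ge\frac\tau2$, contradicting Lemma 5(ii). The second follows in the same way from Lemma 5(iii).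

With $b=g^{(\ell)}$ we have $\Theta'(b)=\Theta(b^T)$, and $b^T=h_1\cdots h_\ell$ has the law of $h_\ell\cdots h_1$, the $\ell$-th left product of the transposed system. Almost sure convergence in Lemma 5(i) implies convergence in probability, and $\alpha_r\ge c_*\alpha_1$. So for a suitable fixed $\ell$, for all unit $x$,
$$P(|P_{\Theta(b)}x|\le\rho)\le\tau,\quad P(\mathrm{dist}(x,\Theta'(b))\le\rho)\le\tau,\quad P\big(\alpha_{r+1}(b)>\tfrac{\rho^2}2\alpha_r(b)\big)\le\tau.\tag{4}$$

**Step 2: a close approach is visible in every block.** Let $H\ge1$ be a common Lipschitz constant of the maps $B_j^{-1}$ on $(\mathbb P,d)$. Put $x_k=g^{(k)}x$ and $Y_k=(g_n\cdots g_{k+1})^{-1}Y$. Suppose $d([x_n],Y)\le\frac\rho2H^{-n}$. Then $d([x_k],Y_k)\le\frac\rho2$ for all $k\le n$. Consider the $N=\lfloor n/\ell\rfloor$ last consecutive disjoint blocks $b=g_k\cdots g_{k-\ell+1}$, $k=n,n-\ell,\dots$, so $x_k=bx_{k-\ell}$. For each block at least one of the following holds: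

* (I) $\mathrm{dist}(y,\Theta'(b))\le\rho$ for unit $y\in Y_k$, or $\alpha_{r+1}(b)>\frac{\rho^2}2\alpha_r(b)$;
* (II) $|P_{\Theta(b)}x_{k-\ell}|\le\rho|x_{k-\ell}|$.

Indeed, suppose that (II) fails and $\alpha_{r+1}(b)\le\frac{\rho^2}2\alpha_r(b)$; then $\alpha_{r+1}(b)<\alpha_r(b)$. Let $x'=x_{k-\ell}/|x_{k-\ell}|$. We have $|bx'|\ge\rho\alpha_r(b)$ and $\mathrm{dist}(bx',\Theta'(b))\le\alpha_{r+1}(b)\le\frac\rho2|bx'|$, so $bx'/|bx'|$ is within $\frac\rho2$ of $\Theta'(b)$. A unit $y\in Y_k$ is within $\frac\rho2$ of some $s\,bx'/|bx'|$ with $|s|\le1$, since $d([bx'],Y_k)\le\frac\rho2$. So $\mathrm{dist}(y,\Theta'(b))\le\frac\rho2+\frac\rho2=\rho$.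

**Step 3: counting blocks.** The line $Y_k$ depends only on letters after the block, and $x_{k-\ell}$ only on letters before it. By (4), (I) has conditional probability $\le2\tau$ given all later letters, and (II) has conditional probability $\le\tau$ given all earlier letters. Either (I) or (II) holds for at least $N/2$ blocks. For a fixed set $I$ of blocks, conditioning successively (backwards in time for (I), forwards for (II)), (I) holds on all of $I$ with probability $\le(2\tau)^{|I|}$, and (II) with probability $\le\tau^{|I|}$. Summing over all $I$ with $|I|\ge N/2$,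
$$P\big(d([x_n],Y)\le\tfrac\rho2H^{-n}\big)\le2^N(2\tau)^{N/2}+2^N\tau^{N/2}\le2\cdot2^{-N}.$$
As $\frac\rho2H^{-n}\ge e^{-\Lambda n}$ for $n\ge1$ with $\Lambda=\log H+\log(2/\rho)$, Proposition 3 follows. $\square$

## 10. Convolution powers on near-conformal subspaces

Translating coordinates changes neither the $A_j$ nor $|\widehat\mu|$, so from now on **assume** $\int x\,d\mu=0$. Let $F\subset B(0,R_F)$. Since $0\in\mathrm{conv}\,F$, we have $b_w=f_w(0)\in\mathrm{conv}\,f_w(F)\subset\mathrm{conv}\,F\subset B(0,R_F)$ for all $w$. Let $X,X_1,X_2,\dots$ be i.i.d. with law $\mu$.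

**Non-degeneracy.** $\sigma_0^2:=\min_{|z|=1}\mathbb E\langle z,X\rangle^2>0$. Otherwise $F=\mathrm{supp}\,\mu$ lies in a hyperplane through $0$, so $\mathrm{span}(F-F)$ is proper; it is nonzero, and it is invariant under all $A_j$ because $A_j(F-F)=f_j(F)-f_j(F)\subset F-F$. This contradicts irreducibility.

**Lemma 8.** For every $\varepsilon_0\in(0,1)$ there are $m,C$ such that for all $\Theta\in\mathcal L$, $y\in\Theta$, $\rho\in(0,1]$: $P\big(|P_\Theta(X_1+\dots+X_m)-y|\le\rho\big)\le C\rho^{r-\varepsilon_0}$.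

*Proof.* **Step 1: one scale.** We prove a bound for a sum of $m$ steps that can be iterated over scales; an exponential weight replaces the indicator of a ball so that the bound reproduces its own form. Let $V_1,\dots,V_m$ ($m\ge4$ even) be independent centered random vectors in $\Theta\cong\mathbb R^r$ with $|V_i|\le R_F$ and $\mathbb E\langle e,V_i\rangle^2\ge c_2$ for unit $e\in\Theta$, and let $V=\sum V_i$. Claim:
$$\mathbb Ee^{-|V-y|}\le\Upsilon\,m^{-r/2}e^{-|y|/\sqrt m}\qquad(y\in\Theta),\tag{5}$$
with $\Upsilon\ge1$ depending only on $r,R_F,c_2$. In this step $C,c>0$ depend only on these.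

*Ball probabilities.* Let $t_0=\min(\frac14,\frac1{4\pi R_F})$ and let $V_i'$ be an independent copy of $V_i$. Since $\cos s\le1-s^2/3$ for $|s|\le1$, and $2\pi|\langle t,V_i-V_i'\rangle|\le1$ for $|t|\le t_0$,
$$|\mathbb Ee(\langle t,V_i\rangle)|^2=\mathbb E\cos2\pi\langle t,V_i-V_i'\rangle\le1-\tfrac{8\pi^2}3\mathbb E\langle t,V_i\rangle^2\le1-c|t|^2\le e^{-c|t|^2}\qquad(|t|\le t_0).$$
Let $K(x)=\big|\int_{|s|<t_0/2}e(\langle s,x\rangle)ds\big|^2$. On $|x|\le1$ the angles $2\pi|\langle s,x\rangle|$ are $\le\pi/4$, so $K$ is bounded below there. Also $K(x)=\int k(t)e(\langle t,x\rangle)dt$, where $k$ is the convolution of the indicator of $\{|s|<t_0/2\}$ with itself, bounded and supported in $|t|\le t_0$. For a sum $V''$ of $m/2$ of the $V_i$,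
$$\sup_yP(|V''-y|\le1)\le C\sup_y\mathbb EK(V''-y)\le C\int_{|t|\le t_0}e^{-cm|t|^2/4}dt\le Cm^{-r/2}.$$
The shell $k\le|V''-y|<k+1$ is covered by $C(k+1)^r$ unit balls, so
$$\sup_y\mathbb Ee^{-|V''-y|/2}\le Cm^{-r/2}\sum_{k\ge0}(k+1)^re^{-k/2}\le Cm^{-r/2}.$$

*The factor $e^{-|y|/\sqrt m}$.* Write $V=V'+V''$ with two halves. Since $m\ge4$ and $|y|\le|V-y|+|V|$,
$$e^{-|V-y|}e^{|y|/\sqrt m}\le e^{-|V-y|/2}e^{|V|/\sqrt m}\le\tfrac12e^{-|V-y|/2}\big(e^{2|V'|/\sqrt m}+e^{2|V''|/\sqrt m}\big).$$
For the first term condition on $V'$: its expectation is at most $Cm^{-r/2}\,\mathbb Ee^{2|V'|/\sqrt m}$. Now $|V'|\le\sum_{k\le r}|V'_k|$ in coordinates, and Hoeffding's lemma for the $m/2$ summands gives $\mathbb Ee^{sV'_k}\le e^{s^2mR_F^2/4}$. With $s=\pm2r/\sqrt m$ and Hölder over the $r$ coordinates, $\mathbb Ee^{2|V'|/\sqrt m}\le2e^{r^2R_F^2}$. The second term is symmetric. This proves (5).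

**Step 2: martingale steps that satisfy Step 1 at every scale.** Let $q=m^{-1/2}$ with $m$ even and large. Code $X_i=\lim_nf_{\omega^{(i)}_1}\cdots f_{\omega^{(i)}_n}(0)$ by independent i.i.d. letter sequences $\omega^{(i)}$. Let $\tau_k^{(i)}$ be the first $n\ge0$ with $\|A^T_{\omega^{(i)}|n}|_\Theta\|\le q^k$, where $\omega|n$ is the prefix of length $n$; so $\tau^{(i)}_0=0$. As $A_{wj}^T=A_j^TA_w^T$, one more letter multiplies the norm by a factor in $[\alpha_*,1)$, so
$$\alpha_*q^k\le\|A_w^T|_\Theta\|\le q^k,\qquad w=\omega^{(i)}|\tau_k^{(i)}.\tag{6}$$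
Let $\mathcal F_k$ be generated by the words $\omega^{(i)}|\tau_k^{(i)}$, $i\le m$; let $\mathsf S=\sum_{i\le m}P_\Theta X_i$ and $S_k=\mathbb E[\mathsf S|\mathcal F_k]$. For $w=\omega^{(i)}|\tau_k^{(i)}$ the strong Markov property gives $X_i=b_w+A_wX'$ with $X'\sim\mu$ independent of $\mathcal F_k$ and centered, so $S_k=\sum_iP_\Theta b_{\omega^{(i)}|\tau_k^{(i)}}$. Thus $S_{k+1}-S_k=\sum_iD^{(i)}$ with
$$D^{(i)}=P_\Theta A_wb_v,\qquad wv=\omega^{(i)}|\tau^{(i)}_{k+1}.$$
Given $\mathcal F_k$, the $D^{(i)}$ are independent. They satisfy $|D^{(i)}|\le q^kR_F$, as $\|P_\Theta A_w\|=\|A_w^TP_\Theta\|=\|A_w^T|_\Theta\|$. Write $X'=f_v(X'')=b_v+A_vX''$ with $X''\sim\mu$ centered and independent of $v$ and $\mathcal F_k$; taking expectations, $\mathbb E[b_v|\mathcal F_k]=0$, so the $D^{(i)}$ are centered.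

For the variance, let $e\in\Theta$ be a unit vector. Then $\langle e,D^{(i)}\rangle=|A_w^Te|\,\langle z,b_v\rangle$ with $z=A_w^Te/|A_w^Te|$, and by (3) and (6) $|A_w^Te|\ge c_1\alpha_*q^k$. This is where near-conformality is used. Moreover $A_v^Tz=A_{wv}^Te/|A_w^Te|$ has norm $\le q^{k+1}/(c_1\alpha_*q^k)$. So, given $\mathcal F_k$,
$$\mathbb E\langle z,b_v\rangle^2=\mathbb E\langle z,X'\rangle^2-\mathbb E\langle A_v^Tz,X''\rangle^2\ge\sigma_0^2-R_F^2\Big(\frac q{c_1\alpha_*}\Big)^2\ge\frac{\sigma_0^2}2$$
for $m$ large. So, given $\mathcal F_k$, the vectors $V_i=q^{-k}D^{(i)}$ satisfy the hypotheses of Step 1 with $c_2=c_1^2\alpha_*^2\sigma_0^2/2$, independent of $m,k,\Theta$.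

**Step 3: induction over scales.** We pass from scale $q^K$ up to scale $1$. Fix $x\in\Theta$, $K\ge0$, and let $u_k=P(|\mathsf S-x|\le q^K\,|\,\mathcal F_k)$. Claim:
$$u_k\le e^{1+mR_F}(\Upsilon q^r)^{K-k}\exp\big(-|S_k-x|/q^{k-1}\big)\qquad(0\le k\le K).$$
For $k=K$: $|\mathsf S-S_K|\le mR_Fq^K$, so $u_K=0$ unless $|S_K-x|\le(1+mR_F)q^K$; then $|S_K-x|/q^{K-1}\le(1+mR_F)q\le1+mR_F$ and the right side is $\ge1$. For the step from $k+1$ to $k$, use $u_k=\mathbb E[u_{k+1}|\mathcal F_k]$. With $V=\sum V_i$ and $y=(x-S_k)/q^k$ we have $S_{k+1}-x=q^k(V-y)$, so (5) gives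
$$\mathbb E\big[e^{-|S_{k+1}-x|/q^k}\,\big|\,\mathcal F_k\big]\le\Upsilon q^re^{-q|y|}=\Upsilon q^re^{-|S_k-x|/q^{k-1}}.$$
This proves the claim. As $\mathcal F_0$ is trivial, $P(|\mathsf S-x|\le q^K)\le C_m(\Upsilon q^r)^K=C_mq^{K(r-\varepsilon_m)}$ with $\varepsilon_m=2\log\Upsilon/\log m\to0$. Choose $m$ with $\varepsilon_m\le\varepsilon_0$. For $\rho\in(0,1]$ choose $K$ with $q^{K+1}<\rho\le q^K$; the probability in question is at most $C_m(\rho/q)^{r-\varepsilon_m}\le C\rho^{r-\varepsilon_0}$. $\square$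

The next lemma states this on the Fourier side, for discrete sets of frequencies.

**Lemma 9.** For every $\varepsilon_0\in(0,1)$ there are $m,C$ such that for all $\Theta\in\mathcal L$, $\eta\in\mathbb R^d$, $L\ge1$, and every finite family $(t_a)$ in $\Theta\cap B(0,L)$ of which each unit ball contains at most $N_0\ge1$ members, $\sum_a|\widehat\mu(\eta+t_a)|^{2m}\le CN_0L^{\varepsilon_0}$.

*Proof.* **Step 1: a measure with small balls.** Take $m$ from Lemma 8, and let $\lambda_m$ be the law of $\sum_{i\le m}(X_i-X_i')$ with $X_i'$ independent copies, so that $|\widehat\mu|^{2m}=\widehat{\lambda_m}$. Conditioning on the $X_i'$, Lemma 8 gives $\lambda_m(|P_\Theta x|\le\rho)\le C\rho^{r-\varepsilon_0}$ for $\rho\le1$; for $\rho>1$ this is trivial with $C\ge1$.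

**Step 2: from the sum to an integral.** Put $H(t)=|\widehat\mu(\eta+t)|^{2m}\in[0,1]$ for $t\in\Theta$. It is the Fourier transform of the image under $P_\Theta$ of the complex measure $e(\langle\eta,x\rangle)d\lambda_m(x)$, supported in $|x|\le2mR_F$. Let $\psi\in C_c^\infty(\Theta)$ be radial, with a fixed profile, and $\psi=1$ on that ball. By Fourier inversion $H=H*\widehat\psi$, so $H(t)\le\int_\Theta H(t')|\widehat\psi(t-t')|dt'$, and $|\widehat\psi(s)|\le C_m(1+|s|)^{-2r-4}$. Covering the shells $k\le|t-t'|<k+1$ by $C(k+1)^r$ unit balls, $\sum_a(1+|t_a-t'|)^{-r-2}\le CN_0$. If $|t'|\ge2L$, then $|t_a-t'|\ge|t'|/2$. So $\sum_a|\widehat\psi(t_a-t')|\le C_mN_0$ for all $t'$, and $\le C_mN_0|t'|^{-r-1}$ for $|t'|\ge2L$. As $H\le1$ and $L\ge1$,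
$$\sum_aH(t_a)\le C_mN_0\Big(1+\int_{|t|\le2L}H\Big)\le C_mN_0\Big(1+e^{4\pi}\int_\Theta H(t)e^{-\pi|t|^2/L^2}dt\Big).$$

**Step 3: the integral.** By Fubini and the Fourier transform of a Gaussian,
$$\int_\Theta He^{-\pi|t|^2/L^2}dt=L^r\int e^{-\pi L^2|P_\Theta x|^2}e(\langle\eta,x\rangle)d\lambda_m(x)\le L^r\sum_{k\ge0}e^{-\pi k^2}\lambda_m\big(|P_\Theta x|\le\tfrac{k+1}L\big)\le CL^{\varepsilon_0}.\qquad\square$$

## 11. Proof of Proposition 4: sparseness through $d$ independent words

**Step 1: parameters.** Let $\lambda,c_0$ be as in Lemma 7. Fix, in this order: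

* $\kappa=\min\big(\frac\varepsilon{8d},\frac{c_0\varepsilon}{24d|\lambda|}\big)$;
* $\varepsilon_1=\min\big(\frac{c_0}6,\frac{\kappa|\lambda|}{4d}\big)$, and $c=c(\varepsilon_1)$ from Lemma 7;
* $\varepsilon_0=\frac\varepsilon{24d}$, and $m$ from Lemma 9;
* $c'=\frac{c\,\varepsilon}{4d|\lambda|}$, and $\delta>0$ with $2md\delta\le\frac12\min\big(\kappa,c',\frac{\kappa\varepsilon}8\big)$.

**Claim.** There is $T_0$ such that for $T\ge T_0$, $R\in[T^{\varepsilon/(2d)},T]$, $\xi_0\in\mathbb R^d$, the set $E_T\cap B(\xi_0,R)$ is covered by $T^{\kappa\varepsilon/4}$ balls of radius $RT^{-\kappa}$.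

**Step 2: the Claim implies the Proposition.** Start with $B(0,T)$ and apply the Claim repeatedly to all balls obtained, until the radius is $<T^{\varepsilon/(2d)}$. At most $1/\kappa+1$ iterations are needed, which gives at most $T^{(\kappa\varepsilon/4)(1/\kappa+1)}\le T^{\varepsilon/2}$ balls, each covered by $C_dT^{\varepsilon/2}$ unit balls. For $T<T_0$ the statement is trivial.

The remaining steps prove the Claim. All constants $C$ are uniform in $T,R,\xi_0$.

**Step 3: pushing forward by $d$ words.** We choose the word length so that the ball $B(\xi_0,R)$ is shrunk to size about $T^{2\kappa}$. Let $\xi_1,\dots,\xi_M$ be a maximal $RT^{-\kappa}$-separated subset of $E_T\cap B(\xi_0,R)$. The balls $B(\xi_j,RT^{-\kappa})$ cover, so it suffices to bound $M$. Let $n=\lfloor(\log R-2\kappa\log T)/|\lambda|\rfloor$. Since $\log R\ge\frac\varepsilon{2d}\log T$ and $2\kappa\le\frac\varepsilon{4d}$,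
$$T^{2\kappa}\le e^{\lambda n}R\le e^{|\lambda|}T^{2\kappa},\qquad\frac\varepsilon{4d|\lambda|}\log T-1\le n\le\frac{\log T}{|\lambda|}.\tag{7}$$
Let $\mathbf u=(u_1,\dots,u_d)$ be independent random words of length $n$. By (1) and Jensen, $|\widehat\mu(\xi)|^{2md}\le\big(\mathbb E|\widehat\mu(A_u^T\xi)|^{2m}\big)^d=\mathbb E_{\mathbf u}\prod_i|\widehat\mu(A_{u_i}^T\xi)|^{2m}$. Summing over $\xi_j\in E_T$,
$$M\,T^{-2md\delta}\le\mathbb E_{\mathbf u}\sum_{j=1}^M\prod_{i=1}^d|\widehat\mu(A_{u_i}^T\xi_j)|^{2m}.\tag{8}$$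

**Step 4: the good event.** We collect what the words must satisfy. Fix $\Theta_0\in\mathcal L$ and a unit $e_0\in\Theta_0$. Let $\mathcal G$ be the event that for all $i$

* (G1) $e^{(\lambda-\varepsilon_1)n}\le\|A_{u_i}\|\le e^{(\lambda+\varepsilon_1)n}$;
* (G2) $\alpha_{r+1}(A_{u_i})\le e^{-c_0n}\|A_{u_i}\|$;
* (G3) $|A_{u_i}^Te_0|\ge e^{(\lambda-\varepsilon_1)n}$;

and that, jointly,

* (G4) $\sum_{i=1}^d|A_{u_i}^Tx|^2\ge8^{-d}e^{2\lambda n-4d\varepsilon_1n}|x|^2$ for all $x\in\mathbb R^d$.

We claim $P(\mathcal G^c)\le Ce^{-cn}$. For (G1)–(G3) this is Lemma 7. For (G4) we gain one direction per word. Let $\tilde A_l=e^{-\lambda n}A_{u_l}$, $G_i=\sum_{l\le i}\tilde A_l\tilde A_l^T$, $\rho_i=8^{-i}e^{-4i\varepsilon_1n}$. Let $0\le i<d$ and suppose that the top $i$ eigenvalues of $G_i$ are $\ge\rho_i$ (void for $i=0$). Let $N^\perp$ be the span of top $i$ eigenvectors of $G_i$ and $x\in N$ a unit vector, chosen depending only on $u_1,\dots,u_i$. By Lemma 7, applied conditionally on $u_1,\dots,u_i$, off an event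 of probability $\le Ce^{-cn}$ we have $|\tilde A_{i+1}^Tx|\ge e^{-\varepsilon_1n}$ and $\|\tilde A_{i+1}\|\le e^{\varepsilon_1n}$. Let $v=ax+b$ with $b\in N^\perp$. As $N$ is $G_i$-invariant, $\langle G_iv,v\rangle\ge\langle G_ib,b\rangle\ge\rho_i|b|^2$.

* If $|b|\le\frac12|a|e^{-2\varepsilon_1n}$, then $|\tilde A_{i+1}^Tv|\ge|a|e^{-\varepsilon_1n}-e^{\varepsilon_1n}|b|\ge\frac12|a|e^{-\varepsilon_1n}$ and $|v|^2\le\frac54a^2$, so $|\tilde A_{i+1}^Tv|^2\ge\frac15e^{-2\varepsilon_1n}|v|^2$.
* Otherwise $|v|^2\le5e^{4\varepsilon_1n}|b|^2$ and $\langle G_iv,v\rangle\ge\frac15\rho_ie^{-4\varepsilon_1n}|v|^2$.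

(For $i=0$ only the first case occurs.) In both cases $\langle G_{i+1}v,v\rangle\ge\rho_{i+1}|v|^2$. This holds on the $(i+1)$-dimensional space $\mathbb Rx+N^\perp$, so by min–max the top $i+1$ eigenvalues of $G_{i+1}$ are $\ge\rho_{i+1}$. After $d$ steps this is (G4).

**Step 5: images of the ball lie close to near-conformal planes.** On $\mathcal G$, for $T$ (hence $n$) large, we replace $A_{u_i}^T\xi_j$ by points of an affine translate of an element of $\mathcal L$. Put $\Theta_i=A_{u_i}^T\Theta_0\in\mathcal L$, $\eta_i=A_{u_i}^T\xi_0$, and let $P$ be the orthogonal projection onto $\Theta(A_{u_i}^T)$. For $x\in\Theta_0$, (3) and (G3) give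
$$c_1e^{(\lambda-\varepsilon_1)n}|x|\le|A_{u_i}^Tx|\le\|A_{u_i}\||Px|+\alpha_{r+1}(A_{u_i})|x|.$$
By (G1), (G2) and $2\varepsilon_1<c_0$, $|Px|\ge(c_1e^{-2\varepsilon_1n}-e^{-c_0n})|x|\ge\frac{c_1}2e^{-2\varepsilon_1n}|x|$. So $P:\Theta_0\to\Theta(A_{u_i}^T)$ is injective, hence bijective, as both spaces have dimension $r$. Choose $y_{ij}\in\Theta_0$ with $Py_{ij}=P(\xi_j-\xi_0)$; then $|y_{ij}|\le\frac2{c_1}e^{2\varepsilon_1n}R$. Put $t_{ij}=A_{u_i}^Ty_{ij}\in\Theta_i$. The vector $\xi_j-\xi_0-y_{ij}$ is orthogonal to $\Theta(A_{u_i}^T)$ and has norm $\le\frac3{c_1}e^{2\varepsilon_1n}R$, so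
$$|A_{u_i}^T\xi_j-(\eta_i+t_{ij})|\le\alpha_{r+1}(A_{u_i})\cdot\tfrac3{c_1}e^{2\varepsilon_1n}R\le Ce^{(3\varepsilon_1-c_0)n}e^{\lambda n}R\le CT^{2\kappa}e^{-c_0n/2}\le CT^{-\kappa},\tag{9}$$
using $3\varepsilon_1\le\frac{c_0}2$, (7), and $\frac{c_0}2\cdot\frac\varepsilon{4d|\lambda|}\ge3\kappa$. In particular
$$|t_{ij}|\le\|A_{u_i}\|R+C\le e^{\varepsilon_1n}e^{\lambda n}R+C\le CT^{3\kappa}=:L\qquad(\text{with }C\ge1),$$
since $e^{\varepsilon_1n}\le T^{\varepsilon_1/|\lambda|}\le T^\kappa$.

**Step 6: separation survives in at least one coordinate.** Let $j\ne l$. By (G4) and $|\xi_j-\xi_l|\ge RT^{-\kappa}$ some $i$ satisfies, with $c_d=d^{-1/2}8^{-d/2}$ and $2d\varepsilon_1n\le\frac\kappa2\log T$,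
$$|A_{u_i}^T(\xi_j-\xi_l)|\ge c_de^{\lambda n}e^{-2d\varepsilon_1n}RT^{-\kappa}\ge c_dT^{2\kappa-\kappa/2-\kappa}=c_dT^{\kappa/2},$$
so by (9) $|t_{ij}-t_{il}|>2$ for $T\ge T_0$.

**Step 7: the sum over $j$ is bounded by a product of $d$ sums.** This is where Lemma 9 enters. For each $i$ let $N_i$ be a maximal $1$-separated subset of $\{t_{ij}\}_j$, and assign to each $j$ some $a_i(j)\in N_i$ with $|t_{ij}-a_i(j)|<1$. If $a_i(j)=a_i(l)$ for all $i$, then $|t_{ij}-t_{il}|<2$ for all $i$, so $j=l$ by Step 6. Thus $j\mapsto(a_1(j),\dots,a_d(j))$ is injective. With $\Phi_i(a)=\max_{j:a_i(j)=a}|\widehat\mu(\eta_i+t_{ij})|^{2m}$ (zero if there is no such $j$),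
$$\sum_j\prod_i|\widehat\mu(\eta_i+t_{ij})|^{2m}\le\prod_{i=1}^d\sum_{a\in N_i}\Phi_i(a)\le(CL^{\varepsilon_0})^d\le CT^{3\kappa d\varepsilon_0}=CT^{\kappa\varepsilon/8}.$$
Lemma 9 is applied in $\Theta_i$ to the family of one maximizing point per $a$. Each such point is within $1$ of its $a$, so the number of them in a unit ball is at most the number of $1$-separated points in a ball of radius $2$ in $\mathbb R^r$, which is at most $5^r$.

**Step 8: conclusion.** The function $|\widehat\mu|^{2m}\le1$ is Lipschitz with constant $\le4\pi mR_F$, and two products of $d$ factors in $[0,1]$ differ by at most the sum of the differences of the factors. So by (9), on $\mathcal G$,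
$$\sum_j\prod_i|\widehat\mu(A_{u_i}^T\xi_j)|^{2m}\le CT^{\kappa\varepsilon/8}+CMT^{-\kappa}.$$
On $\mathcal G^c$ the sum is $\le M$, and $P(\mathcal G^c)\le Ce^{-cn}\le CT^{-c'}$ by (7). Thus (8) gives
$$MT^{-2md\delta}\le CT^{\kappa\varepsilon/8}+CM(T^{-\kappa}+T^{-c'}).$$
Since $2md\delta\le\frac12\min(\kappa,c')$, we have $T^{-\kappa}+T^{-c'}\le2T^{-4md\delta}$, so for $T\ge T_0$ the last term is at most half of the left side. Hence, using $2md\delta\le\frac{\kappa\varepsilon}{16}$,
$$M\le CT^{\kappa\varepsilon/8+2md\delta}\le CT^{\kappa\varepsilon/8+\kappa\varepsilon/16}\le T^{\kappa\varepsilon/4}\qquad(T\ge T_0).$$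
This proves the Claim and Proposition 4. With Proposition 3 and Section 4, Theorem 1 is proved, and with it Corollary 2. $\blacksquare$
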